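# Co-critical graphs for pairs of cliques, with fewer edges than the join $K_{R-2}+\overline K_{n-R+2}$

## 1. Theorem 1 and the Hanson–Toft conjecture

**Theorem 1.** For every $\varepsilon\in(0,1]$ there are $c>0$ and $L_0$ such that the following holds for all integers $t_1,t_2$ with $\min(t_1,t_2)\ge\varepsilon\max(t_1,t_2)$ and $\max(t_1,t_2)\ge L_0$. Let $R=R(K_{t_1},K_{t_2})$. Then $R^{1-c}<R-2$, and there is a constant $C=C(t_1,t_2)$ such that for all sufficiently large $n$ there is a $(K_{t_1},K_{t_2})$-co-critical graph on $n$ vertices with at most $R^{1-c}\,n+C$ edges.

We now unpack the words.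

**Definition (arrow, Ramsey number).** For graphs $G,H_1,\dots,H_r$ write $G\to(H_1,\dots,H_r)$ if every $r$-coloring of the edges of $G$ contains, for some $i$, a copy of $H_i$ all of whose edges have color $i$. Otherwise write $G\nrightarrow(H_1,\dots,H_r)$. The Ramsey number $R(K_{t_1},\dots,K_{t_r})$ is the least $N$ with $K_N\to(K_{t_1},\dots,K_{t_r})$.

For instance $K_6\to(K_3,K_3)$. But $K_5\nrightarrow(K_3,K_3)$: color a 5-cycle red and the complementary 5-cycle blue. So $R(K_3,K_3)=6$. Arrowing is monotone: if $G\subseteq G'$ and $G$ arrows, then $G'$ arrows.

**Definition (co-critical).** A non-complete graph $G$ is $(H_1,\dots,H_r)$-co-critical if $G\nrightarrow(H_1,\dots,H_r)$, but $G+e\to(H_1,\dots,H_r)$ for every edge $e$ of the complement $\overline G$.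

So a co-critical graph can be colored without the forbidden monochromatic graphs, and no missing edge can be added without destroying this property. How few edges can such a graph have? For cliques, with $r\ge2$, all $t_i\ge3$ and $R=R(K_{t_1},\dots,K_{t_r})$, Hanson and Toft conjectured that every $(K_{t_1},\dots,K_{t_r})$-co-critical graph $G$ on $n$ vertices satisfies
$$e(G)\ \ge\ (R-2)(n-R+2)+\binom{R-2}{2},\tag{1}$$
and that this bound is best possible for every $n\ge R$. The problem is taken from Zi-Xia Song and Jingmei Zhang, "On the size of $(K_t,\mathcal T_k)$-co-critical graphs", arXiv:1904.07825 (2019).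

For fixed $t_1,t_2$ the right side of (1) is a linear function of $n$ with slope $R-2$. Theorem 1 produces co-critical graphs with slope at most $R^{1-c}<R-2$. Hence for all large $n$ they have fewer edges than (1) allows, and the conjecture is false. Taking $\varepsilon=1$ shows that it fails for $t_1=t_2=t$ for every large $t$. The exponent $c$ depends only on $\varepsilon$, so the slope in the conjecture is too large by a factor that is a power of $R$. The theorem says nothing about $r\ge3$ or about small $t_i$.

## 2. The join, and co-critical graphs on at most $R$ vertices

Where does (1) come from? Let $n\ge R$ and let $G=K_{R-2}+\overline K_{n-R+2}$, the join of a clique on $R-2$ vertices with an independent set $I$ of $n-R+2\ge2$ vertices. Its number of edges is exactly the right side of (1), and Hanson and Toft noted that it is co-critical. Here is the check. The clique together with one vertex of $I$ is a $K_{R-1}$, which has a coloring with no $K_{t_i}$ in color $i$ for any $i$. Give every other vertex of $I$ the same colors to $K_{R-2}$. A clique contains at most one vertex of $I$, so no forbidden clique appears and $G$ does not arrow. A missing edge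 joins two vertices of $I$, and adding it creates a $K_R$, which arrows.

The conjecture is true on very few vertices. A graph on fewer than $R$ vertices never arrows, so it cannot be co-critical. On exactly $R$ vertices, every non-complete graph is contained in $K_R$ minus an edge. This is the join with $n=R$, and it does not arrow. So if $G$ is co-critical on $R$ vertices and $e\in E(\overline G)$, then $G+e$ arrows and must be complete. Thus $G$ is $K_R$ minus an edge, with $\binom R2-1=2(R-2)+\binom{R-2}2$ edges, and (1) holds with equality. For $(K_3,K_3)$ this is $K_6$ minus an edge, with $14$ edges. The counterexamples live at large $n$.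

## 3. Minimum degree: growth in $n$ must be linear

The following easy bound limits what a counterexample can look like. It holds for all $r$.

**Proposition 2.** Every $(K_{t_1},\dots,K_{t_r})$-co-critical graph on $n>\sum_i(t_i-2)$ vertices has minimum degree at least $\sum_i(t_i-2)$, hence at least $\frac n2\sum_i(t_i-2)$ edges.

*Proof.* Let $G$ be co-critical and $v\in V(G)$. If $v$ is adjacent to all other vertices, then $\deg v=n-1\ge\sum_i(t_i-2)$. Otherwise pick $w\ne v$ not adjacent to $v$, and a coloring of $G$ with no $K_{t_i}$ in color $i$ for every $i$. Fix $i$ and give the new edge $vw$ color $i$. Since $G+vw$ arrows, some $K_{t_j}$ in color $j$ appears. It must use $vw$, so $j=i$. Its other $t_i-2$ vertices are neighbors of $v$ in $G$ joined to $v$ in color $i$. For different $i$ these sets of neighbors are disjoint, because the coloring of $G$ is the same for all $i$. Hence $\deg v\ge\sum_i(t_i-2)$. Summing degrees gives the edge bound. $\square$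

From now on $r=2$ and we write $(k,t)$ for $(t_1,t_2)$. Color 1 is *red*, color 2 is *blue*. A coloring is *good* if it has no red $K_k$ and no blue $K_t$. A graph *arrows* ($G\to$) if it has no good coloring. We write $R(a,b)=R(K_a,K_b)$, with $R(1,b)=R(a,1)=1$, and $[x]=\{1,\dots,x\}$. Always $k,t\ge3$.

## 4. Twins: a co-critical sequence from one finite graph

In the join, almost all vertices are twins with a common neighborhood of size $R-2$, and this size is the slope. To get a smaller slope we keep the twins and shrink the neighborhood. The next lemma reduces this to finding one finite graph $F$.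

**Lemma 3.** Let $F\nrightarrow$, $v\in V(F)$, $\mathcal S\subseteq V(F)\setminus\{v\}$, $V(F)\ne\mathcal S\cup\{v\}$, such that

(i) for every $w\in V(F)\setminus(\mathcal S\cup\{v\})$: $vw\notin E(F)$ and $F+vw\to$;

(ii) adding to $F$ a new vertex $v'$ joined to $v$ and to all of $N_F(v)$ gives a graph that arrows.

Then for every $n\ge|V(F)|$ there is a co-critical graph on $n$ vertices with at most $|\mathcal S|\,n+\binom{|V(F)|}2$ edges.

*Proof.* Let $F^*\supseteq F$ be an edge-maximal non-arrowing graph on $V(F)$. If $w\notin\mathcal S\cup\{v\}$, then $vw\notin E(F^*)$, since otherwise $F^*\supseteq F+vw$ would arrow. So $N_{F^*}(v)\subseteq\mathcal S$. Replace $v$ by $N=n-|V(F)|+1$ pairwise non-adjacent vertices $v_1,\dots,v_N$, each with neighborhood $N_{F^*}(v)$, and call the result $G$. It has $n$ vertices. It is not complete, because $v_1$ is not adjacent to the vertices of $V(F)\setminus(\mathcal S\cup\{v\})\ne\emptyset$.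

$G$ does not arrow: take a good coloring of $F^*$ and copy the colors at $v$ to every twin. A clique contains at most one $v_i$, so a forbidden clique in $G$ would give one in $F^*$.

Now let $e\in E(\overline G)$. If $e$ avoids all twins, or if $e=v_iw$ with $w$ not a twin, then $G+e$ contains a copy of $F^*+e'$ for a non-edge $e'$ of $F^*$ (let $v_1$, respectively $v_i$, play the role of $v$). It arrows by maximality of $F^*$. If $e=v_iv_j$, then $G+e$ contains the graph in (ii), because $N_F(v)\subseteq N_{F^*}(v)$. So it arrows too, and $G$ is co-critical. The twins carry at most $|\mathcal S|N\le|\mathcal S|n$ edges, and the other vertices span at most $\binom{|V(F)|-1}2$. $\square$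

As an example, let $F$ be $K_R$ minus an edge $vw$ and let $\mathcal S$ be the other $R-2$ vertices. Then (i) holds since $F+vw=K_R$, and (ii) holds since $v,v'$ and $\mathcal S$ form a $K_R$. This gives the slope $R-2$ of the join again.

So we need $F$ with $|\mathcal S|$ much smaller than $R$. Condition (ii) says that two adjacent twins cannot both be colored. Condition (i) says that every vertex outside $\mathcal S$ is *protected* against receiving an edge from $v$. This matters because completing $F$ to $F^*$ could otherwise raise the degree of $v$ without control.

## 5. Gadgets that fix the colors at a vertex joined to them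

Suppose for the moment that we can dictate the colors inside $N(v)$; Section 7 shows how to do this. The edge $vv'$ cannot be blue if $v,v'$ are both blue to a common blue $K_{t-2}$. It cannot be red if both are red to a common red $K_{k-2}$. So we want a small set that forces a vertex joined to it to be blue to some fixed blue $K_{t-2}$.

A first try is to take $t-2$ blocks, each a red $K_{k-1}$, with all pairs between different blocks blue. A vertex $v$ joined to everything has a blue edge into each block, since otherwise $v$ and the block form a red $K_k$. This gives blue neighbors $a_1,\dots,a_{t-2}$ of $v$ that form a blue $K_{t-2}$. The trouble is that $v'$ may choose other vertices. For $k=t=3$ there is one block, a red edge $ab$. Color $va,v'b$ blue, $vb,v'a$ red and $vv'$ blue: there is no monochromatic triangle. To remove this freedom we add vertices $z$ that are blue to all blocks. Whatever the choice of the $a_j$, the edge $vz$ must be red, because $v,z,a_1,\dots,a_{t-2}$ would be a blue $K_t$ otherwise. A red $K_{k-2}$ of such $z$'s then forces further vertices to be blue to $v$.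

This leads to the following systems. Their edges carry a *type*, $\mathbf R$ (intended red) or $\mathbf B$ (intended blue). Fix an integer $s\ge1$; why we need many blocks per index appears in Section 6.

**Definition (system $\mathcal X$).** The vertex set is $\hat X\cup Z\cup X$.

* $\hat X$ consists of blocks $\hat X_j$ ($j\in[t-2]$) of size $k-1$. All pairs inside a block are $\mathbf R$-edges, all pairs between different blocks are $\mathbf B$-edges.
* $Z$ consists of sets $Z_\ell$ ($\ell\in[k-1]$) of size $k-2$. All pairs inside $Z_\ell$ are $\mathbf R$-edges, there are no edges between different $Z_\ell$, and all $Z$–$\hat X$ pairs are $\mathbf B$-edges.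
* $X$ consists of blocks $X_{j,\sigma}=\{x_{j,\sigma,\ell}:\ell\in[k-1]\}$ ($j\in[t-2]$, $\sigma\in[s]$). All pairs inside a block are $\mathbf R$-edges. Between $X_{j,\sigma}$ and $X_{j',\sigma'}$ all pairs are $\mathbf B$-edges if $j\ne j'$, and there are no edges if $j=j'$, $\sigma\ne\sigma'$. The vertex $x_{j,\sigma,\ell}$ is joined to all of $Z_\ell$ by $\mathbf R$-edges.
* There are no other edges.

**Definition (system $\mathcal Y$).** The vertex set is $\hat Y\cup W\cup Y$, and the system is the same with $(k,\mathbf R)$ and $(t,\mathbf B)$ exchanged. So there are blocks $\hat Y_j$ ($j\in[k-2]$) of size $t-1$, sets $W_\ell$ ($\ell\in[t-1]$) of size $t-2$, and blocks $Y_{j,\sigma}=\{y_{j,\sigma,\ell}:\ell\in[t-1]\}$ ($j\in[k-2]$, $\sigma\in[s]$). All blocks and all $W_\ell$ are $\mathbf B$ inside. $\mathbf R$-edges join different $\hat Y$-blocks, $W$ to $\hat Y$, and $Y_{j,\sigma}$ to $Y_{j',\sigma'}$ for $j\ne j'$. $\mathbf B$-edges join $y_{j,\sigma,\ell}$ to all of $W_\ell$. There are no other edges.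

**Definition (gadget, attachment, normalized).** A *gadget* is a disjoint union of a system $\mathcal X$ and a system $\mathcal Y$ with no edges between them. A *label* is a pair $(\rho,\beta)\in[s]^{k-2}\times[s]^{t-2}$. To *attach* a vertex $w$ to a gadget with label $(\rho,\beta)$ means to join $w$ to all vertices of $X_{j,\beta_j}$ ($j\in[t-2]$) and of $Y_{j,\rho_j}$ ($j\in[k-2]$). A coloring is *normalized* if all $\mathbf R$-edges are red and all $\mathbf B$-edges are blue.

**Lemma 4.** In a normalized good coloring, let $u$ be a vertex outside a gadget and joined to all of the gadget. Then $u$ is blue to all of $X$ and red to all of $Y$.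

*Proof.* Each $\hat X_j$ is a red $K_{k-1}$, so $u$ has a blue edge to some $a_j\in\hat X_j$. The $t-2$ vertices $a_j$ form a blue $K_{t-2}$. Let $z\in Z$. Then $z$ is blue to all $a_j$, so $uz$ is not blue, that is, $uz$ is red. Now let $x=x_{j,\sigma,\ell}$. Both $x$ and $u$ are red to the red clique $Z_\ell\cong K_{k-2}$, so $ux$ is not red. The statement for $Y$ follows by exchanging the roles of $(k,\text{red})$ and $(t,\text{blue})$. $\square$

For $k=t=3$ the system $\mathcal X$ has a red edge $ab=\hat X_1$, two single vertices $z_1,z_2$ that are blue to $a$ and $b$, and $s$ red edges $x_{1,\sigma,1}x_{1,\sigma,2}$, with $x_{1,\sigma,\ell}$ red to $z_\ell$. The proof reads: say $ua$ is blue; then $uz_1,uz_2$ are red because $az_1,az_2$ are blue; then each $ux_{1,\sigma,\ell}$ is blue because $uz_\ell$ and $z_\ell x_{1,\sigma,\ell}$ are red.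

**Lemma 5.** Let a graph contain a gadget, and let $u$ be a vertex outside the gadget and joined to all of it.

(a) If $u'$ is another vertex outside the gadget joined to all of it, and $uu'$ is an edge, then there is no normalized good coloring.

(b) If $w\ne u$ is a vertex attached to the gadget with any label, and $uw$ is an edge, then there is no normalized good coloring.

*Proof.* Suppose there is a normalized good coloring.

(a) By Lemma 4, $u$ and $u'$ are both blue to $X$ and red to $Y$. One vertex from each $X_{j,1}$ ($j\in[t-2]$) gives a blue $K_{t-2}$, so $uu'$ is not blue. One vertex from each $Y_{j,1}$ ($j\in[k-2]$) gives a red $K_{k-2}$, so $uu'$ is not red. This is a contradiction.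

(b) Let $(\rho,\beta)$ be the label of $w$. Each $X_{j,\beta_j}$ is a red $K_{k-1}$ joined to $w$, so it has a vertex $x_j$ with $wx_j$ blue. By Lemma 4, $ux_j$ is blue. The $x_j$ ($j\in[t-2]$) are pairwise blue, so $uw$ is not blue. Each $Y_{j,\rho_j}$ is a blue $K_{t-1}$ joined to $w$, so it has a vertex $y_j$ with $wy_j$ red, and $uy_j$ is red by Lemma 4. The $y_j$ ($j\in[k-2]$) are pairwise red, so $uw$ is not red. This is a contradiction. $\square$

## 6. Protecting the other vertices: why labels are needed

If $v$ is joined to all of a gadget whose colors are forced, Lemma 5(a) gives condition (ii) of Lemma 3. But forcing the colors will require many further vertices, and condition (i) requires that each of them be protected.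

The natural way to protect a vertex $w$ is to join it to the whole gadget, just like $v$. Then $vw$ cannot be added, by Lemma 5(a). The same lemma shows where this breaks down: if colors are forced and two protected vertices are *adjacent to each other*, the graph arrows before we have added anything. The color-forcing device will contain cliques on about $R/2$ or more vertices, so its vertices are adjacent.

Lemma 5(b) is the way out. It is enough to join $w$ to *one* block for each index $j$. Here $v$ is joined to everything and therefore has forced colors, while $w$ is not joined to $\hat X,Z,\hat Y,W$. In the coloring we shall use, every attached vertex is blue to its $X$-blocks and red to its $Y$-blocks. Let $Q$ be a red clique of vertices attached to the same gadget. For each coordinate $j$ in which all $w\in Q$ have the same $\rho_j$, they have a common red block $Y_{j,\rho_j}$. One vertex from each common block, together with $Q$, is a red clique. So for cliques $Q$ with $|Q|\ge2$ we need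
$$\begin{aligned}\#\{j:\rho_j\text{ is constant on }Q\}&\le k-1-|Q|\quad\text{for red }Q,\\ \#\{j:\beta_j\text{ is constant on }Q\}&\le t-1-|Q|\quad\text{for blue }Q.\end{aligned}\tag{2}$$
If $s=1$, all labels coincide, and (2) fails for every red pair and every blue pair. So adjacent vertices need sufficiently different labels, and that costs blocks: the gadget has size proportional to $s$. The labels are chosen in Section 8, once we know which cliques occur.

## 7. Forcing colors: a sparse vertex-Ramsey hypergraph and a sender

If all edges but one of a $K_k$ are red, the last one is blue in a good coloring. So it is enough to force all $\mathbf R$-edges to be red. We do this by tying each of them to one fixed edge.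

**Monotonicity.** For $a,b\ge2$ we have $R(a,b)>R(a-1,b)$, and symmetrically $R(a,b)>R(a,b-1)$. Indeed, take a coloring of $K_{R(a-1,b)-1}$ without red $K_{a-1}$ and blue $K_b$, and add a vertex joined in red to everything. There is still no red $K_a$ and no blue $K_b$.

We shall assume
$$R(k,t-1)\ge R(k-1,t),\ \text{ and if equality holds then }k\ge t.\tag{$*$}$$
Put $m=R(k,t-1)-1$. Since $k,t\ge3$, monotonicity and $(*)$ give
$$m\ge R(k-1,t-1),\quad m\ge R(k,t-2),\quad m\ge R(k-1,t)-1\ge R(k-2,t),\quad m\ge2,\tag{3}$$
the last because $R(k,t-1)\ge R(3,2)=3$.

To see what to build, let four vertices $p_0,p_1,g_0,g_1$ with edges $p_0p_1$, $g_0g_1$ be joined to a clique on $m$ vertices. If each of the four had the same color to the whole clique, the inequalities (3) would settle the colors of the two edges. But the colors may vary along the clique. We therefore use many cliques $K_m$ at once, glued along a hypergraph in which every coloring of the vertices by the $16$ possible color vectors has a monochromatic edge. The hypergraph must also be so sparse that no new cliques arise.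

**Lemma 6.** Let $m\ge2$, $p\ge1$, $q=(m-1)p+1$. There is an $m$-uniform hypergraph $\mathcal H$ without isolated vertices such that:

(a) distinct edges share at most one vertex, and there are no three distinct edges $e_1,e_2,e_3$ and distinct vertices $x\in e_1\cap e_2$, $y\in e_2\cap e_3$, $z\in e_1\cap e_3$;

(b) every $p$-coloring of $V(\mathcal H)$ has a monochromatic edge;

(c) there is $\kappa:V(\mathcal H)\to[q]$ injective on every edge.

For $m=2$ condition (a) says that $\mathcal H$ is a triangle-free graph, (b) that it is not properly $p$-colorable, and (c) that it is properly $q$-colorable with $q=p+1$. For $p=2$ the 5-cycle is an example.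

*Proof.* **Step 1: a random hypergraph.** This step fixes the random model, with (c) built in. Let $V=V_1\cup\dots\cup V_q$ be a disjoint union with $|V_i|=N$, and let $\kappa$ be the class index. Call an $m$-set *admissible* if it meets every $V_i$ in at most one vertex. Choose each admissible $m$-set independently with probability $\varrho=N^{-(m-1)+1/4}$.

**Step 2: few violations of (a).** This step bounds the number of edges that must be deleted later. A violation consists either of two distinct edges spanning at most $2m-2$ vertices, or of three distinct edges spanning at most $3m-3$ vertices, because each of $x,y,z$ is counted at least twice in $|e_1|+|e_2|+|e_3|=3m$. There are $O(N^{2m-2})$ pairs of $m$-sets of the first kind and $O(N^{3m-3})$ triples of the second kind, with constants depending only on $m,p$. So for some $C_1=C_1(m,p)$ the expected number of violations is at most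
$$C_1\big(N^{2m-2}\varrho^2+N^{3m-3}\varrho^3\big)=C_1\big(N^{1/2}+N^{3/4}\big)\le2C_1N^{3/4}.$$
By Markov's inequality, with probability at least $1/2$ there are at most $4C_1N^{3/4}$ of them.

**Step 3: many monochromatic edges for every coloring.** This step shows that (b) survives the deletions. Fix $f:V\to[p]$. Each $V_i$ has a color used on at least $N/p$ of its vertices. Since $q>(m-1)p$, some $m$ classes share this color. So at least $(N/p)^m$ admissible sets are monochromatic. The number of chosen ones is binomial with mean at least $\mu=(N/p)^m\varrho=p^{-m}N^{5/4}$. By Chernoff's bound it is less than $\mu/2$ with probability at most $e^{-\mu/8}$. There are $p^{qN}$ colorings, and $p^{qN}e^{-\mu/8}\to0$ as $N\to\infty$, since $N^{5/4}$ outgrows $N$.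

**Step 4: deletion.** This step produces $\mathcal H$. For large $N$ the failure probability in Step 3 is below $1/2$ and $\mu/2>4C_1N^{3/4}$. So some outcome has at most $4C_1N^{3/4}$ violations and, for every $f$, at least $\mu/2>4C_1N^{3/4}$ monochromatic edges. Delete one edge from each violation. Then (a) holds, and every $f$ still has a monochromatic edge. Finally delete isolated vertices. This keeps (b), because any coloring of the remaining vertices extends to $V$ and its monochromatic edge consists of remaining vertices. $\square$

From now on $m=R(k,t-1)-1$, $p=16$, $q=16(m-1)+1\le16m$, and $\mathcal H,\kappa$ are as in Lemma 6. Let $\Gamma$ be the graph on $V(\mathcal H)$ in which each hyperedge is made a clique $K_m$.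

**Lemma 7.** Every clique of $\Gamma$ lies in a hyperedge, and each edge of $\Gamma$ lies in a unique hyperedge. So the edges inside different hyperedges can be colored independently.

*Proof.* Uniqueness is the first part of (a). A single vertex lies in a hyperedge, since there are no isolated vertices. Let a clique contain distinct $a,b$, let $e$ be the hyperedge containing $a,b$, and suppose the clique has a vertex $c\notin e$. Take hyperedges $e'\ni a,c$ and $e''\ni b,c$. Then $e',e''\ne e$ because $c\notin e$. Also $e'\ne e''$, because otherwise $e'$ and $e$ would share $a,b$. The distinct edges $e,e',e''$ with $a\in e\cap e'$, $c\in e'\cap e''$, $b\in e\cap e''$ contradict (a). $\square$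

**Lemma 8 (sender).** Assume $(*)$. Let a graph contain four vertices $U=\{p_0,p_1,g_0,g_1\}$ with edges $p_0p_1$, $g_0g_1$, and a copy of $\Gamma$ disjoint from $U$ all of whose vertices are joined to all of $U$. In every good coloring the edges $p_0p_1$, $g_0g_1$ have the same color. They can be blue only if equality holds in $(*)$.

*Proof.* Color each $y\in V(\Gamma)$ by the vector of colors of the edges $uy$, $u\in U$. There are $16$ possibilities, so by (b) some hyperedge $h$ has a constant vector. Recall that $h$ is a clique $K_m$.

If one vertex of $U$ is red to $h$ and another is blue to $h$, then $h$ has no red $K_{k-1}$ and no blue $K_{t-1}$, contradicting $m\ge R(k-1,t-1)$. So all edges from $U$ to $h$ have the same color.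

*All blue.* If $p_0p_1$ or $g_0g_1$ were blue, $h$ would have no blue $K_{t-2}$ and no red $K_k$, contradicting $m\ge R(k,t-2)$. So both edges are red.

*All red.* Then $h$ has no red $K_{k-1}$ and no blue $K_t$, so $m\le R(k-1,t)-1$, and equality holds in $(*)$. If one of the two edges were red, $h$ would have no red $K_{k-2}$ and no blue $K_t$, contradicting $m\ge R(k-2,t)$. So both are blue. $\square$

For $k=t=3$ we have $m=R(3,2)-1=2$, equality holds in $(*)$, and $\Gamma$ is a triangle-free graph that is not properly $16$-colorable. The proof finds an edge $ab$ of $\Gamma$ with constant vector. If all eight edges from $U$ to $ab$ are blue, a blue $p_0p_1$ would give the blue triangle $p_0p_1a$, and similarly for $g_0g_1$. The all-red case is the mirror image.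

## 8. Affine labels, and the slope they give

The cliques for which (2) must hold lie inside hyperedges of copies of $\Gamma$. The vertex $w$ will get a label depending only on $\kappa(w)\in[q]$, and $\kappa$ is injective on hyperedges.

The safest labels are constant: $\rho(i)=(i,\dots,i)$, $\beta(i)=(i,\dots,i)$ with $s\ge q$. Two different labels then agree nowhere, and (2) holds whenever $|Q|\le k-1$ for red and $|Q|\le t-1$ for blue $Q$. But this is too expensive. The Erdős–Szekeres inequality gives $R\le R(k,t-1)+R(k-1,t)\le2(m+1)$ under $(*)$, so $q=16(m-1)+1\ge8R-31$. The $X$-part of a gadget alone has $(k-1)(t-2)s\ge2s$ vertices, already more than $R-2$, since $2(8R-31)>R-2$ for $R\ge6$. We need $s$ smaller than $R$ by more than a factor of order $kt$. Then $s<q$, and labels must repeat coordinates.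

We let $s$ be a prime with $\max(k,t)\le s\le m$ and $s^2\ge16m$, and use affine functions. Let $D=\lceil q/s\rceil$. Since $q\le16m\le s^2$, we have $D\le s$. Since $s\le m$, we have $D\le16m/s+1\le17m/s$. Choose $\Delta\subseteq\mathbb F_s$ with $|\Delta|=D$. As $sD\ge q$, we may fix an injection $i\mapsto(\alpha_i,\gamma_i)$ from $[q]$ to $\mathbb F_s\times\Delta$. Fix distinct $\xi_1,\dots,\xi_{\max(k,t)-2}\in\mathbb F_s$, which is possible as $s\ge\max(k,t)$. Identify $\mathbb F_s$ with $[s]$ and put
$$\rho_j(i)=\alpha_i+\gamma_i\xi_j\ (j\in[k-2]),\qquad\beta_j(i)=\alpha_i+\gamma_i\xi_j\ (j\in[t-2]).$$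
Two properties follow.

**(α)** For distinct $i,i'$, the vectors $\rho(i)$ and $\rho(i')$ agree in at most one coordinate, and likewise for $\beta$. Indeed, two distinct affine functions agree in at most one point.

**(β)** For every $j$ and every value, at most $D$ elements $i\in[q]$ have $\rho_j(i)$ equal to that value. Indeed, for each $\gamma\in\Delta$ there is one possible $\alpha$.

For instance, with $s=5$ and $\xi=(0,1,2)$, the pairs $(\alpha,\gamma)=(3,0)$ and $(3,1)$ give $(3,3,3)$ and $(3,4,0)$, which agree only in the first coordinate.

By (α), a clique $Q$ with $|Q|\ge2$ has at most one constant coordinate. So (2) can fail only when $|Q|$ has its largest permitted value, $k-1$ for red or $t-1$ for blue. We shall color each hyperedge, a $K_m$ with $m=R(k,t-1)-1$, without a blue $K_{t-1}$, which removes the blue danger. Red $K_{k-1}$'s cannot be avoided, because $m\ge R(k-1,t-1)$. For them we place the coloring on the hyperedge at random. This asks that the number of red $K_{k-1}$'s times the probability of a constant coordinate be small, and it is the last hypothesis of the next theorem.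

**Theorem 9.** Let $k,t\ge3$ satisfy $(*)$. Put $m=R(k,t-1)-1$ and $\mathcal M=\prod_{j=2}^kR(j,t)$. Let $s$ be a prime with $\max(k,t)\le s\le m$, $s^2\ge16m$ and $\mathcal M\,(k-2)\,(17/s)^{k-2}<1$. Then there is a constant $C$ such that for all large $n$ there is a $(K_k,K_t)$-co-critical graph on $n$ vertices with at most $Sn+C$ edges, where
$$S=3(k-1)\big[(t-2)(s+1)+k-2\big]+3(t-1)\big[(k-2)(s+1)+t-2\big]+2.$$

Sections 9 to 12 prove Theorem 9, and Section 13 deduces Theorem 1.

## 9. The graph $F$

Assume the hypotheses of Theorem 9. Let $A^c=\mathcal X^c\cup\mathcal Y^c$, $c\in\mathbb Z_3$, be three disjoint gadgets with the parameter $s$ (their parts get a superscript $c$), with no edges between different copies. Let $A=A^0\cup A^1\cup A^2$. A system $\mathcal X$ has $(t-2)(k-1)+(k-1)(k-2)+(t-2)s(k-1)=(k-1)\big[(t-2)(s+1)+k-2\big]$ vertices, and symmetrically for $\mathcal Y$. Hence $|A|+2=S$.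

**Definition (the core $H$).** $H$ consists of $A$ and the following.

* A new edge $e_0=p_0p_1$, also called an $\mathbf R$-edge.
* For each $\mathbf B$-edge $f$ of $A$, say $f\subset A^c$: a set $H_f$ of $k-2$ new *helpers*, making $T_f=f\cup H_f$ a clique $K_k$. All edges of $T_f$ except $f$ are $\mathbf R$-edges. The $i$-th helper is attached to $A^{c+1}$ with label $\rho=(i,\dots,i)$, $\beta=(1,\dots,1)$ (note $k-2\le s$).
* For each $\mathbf R$-edge $g\ne e_0$ (of $A$ or of some $T_f$): a copy $\Gamma_g$ of $\Gamma$, completely joined to $e_0\cup g$. We say that $g$ *belongs to* $c$ if $g\subset A^c$, or if $g\subset T_f$ with $f\subset A^c$. Each $w\in\Gamma_g$ is attached to $A^{c+2}$ with label $(\rho(\kappa(w)),\beta(\kappa(w)))$.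

All helper sets and all $\Gamma_g$ are pairwise disjoint.

Finally $F$ is $H$ plus a vertex $v$ joined to exactly $A$, and $\mathcal S=A\cup\{p_0,p_1\}$, so $|\mathcal S|=S$. The vertices outside $\mathcal S\cup\{v\}$ are the helpers and the vertices of the $\Gamma_g$. Such vertices exist, each is attached to some $A^c$, and none is adjacent to $v$.

Why three copies of the gadget? A vertex of $\Gamma_g$ is adjacent to $g$ and also attached to a gadget, and we want no edges between $g$ and that gadget, so that a clique through $\Gamma_g$ cannot use both. If $g$ belongs to $c$, a vertex of $g$ lies in $A^c$ or is a helper attached to $A^{c+1}$. The third copy $A^{c+2}$ is free of both.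

## 10. Conditions (i) and (ii) of Lemma 3

**Lemma 10.** In every good coloring of a graph containing $H$, after interchanging the two colors if necessary (only when $k=t$), all $\mathbf R$-edges are red and all $\mathbf B$-edges are blue. The resulting coloring is good.

*Proof.* For each $\mathbf R$-edge $g\ne e_0$, Lemma 8 applies to $U=e_0\cup g$ and $\Gamma_g$. So all $\mathbf R$-edges have the color of $e_0$. Suppose this color is blue. Then equality holds in $(*)$, so $k\ge t$. If $k>t$, take any $\mathbf B$-edge $f$. Deleting one end of $f$ from $T_f$ leaves a $K_{k-1}\supseteq K_t$ all of whose edges are $\mathbf R$-edges, hence blue, a contradiction. If $k=t$, interchange the colors; the coloring remains good. So all $\mathbf R$-edges are red. For each $\mathbf B$-edge $f$, all edges of $T_f\cong K_k$ other than $f$ are red, so $f$ is blue. $\square$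

**Condition (i).** Let $w\notin\mathcal S\cup\{v\}$. Then $vw\notin E(F)$, and $w$ is attached to some $A^c$. If $F+vw$ had a good coloring, it would have a normalized one by Lemma 10. But $v$ is joined to all of $A^c$ and $vw$ is an edge, contradicting Lemma 5(b). So $F+vw\to$.

**Condition (ii).** Let $v'$ be a new vertex joined to $v$ and to all of $A=N_F(v)$. A good coloring could again be normalized, and Lemma 5(a) with $u=v$, $u'=v'$ and the gadget $A^0$ gives a contradiction. So this graph arrows.

What remains for Lemma 3 is to show that $F$ itself has a good coloring.

## 11. Coloring one hyperedge compatibly with its labels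

**Lemma 11.** For every hyperedge $h$ of $\mathcal H$ there is a coloring $\varphi_h$ of the clique on $h$ with no red $K_k$ and no blue $K_{t-1}$ such that, for every red [blue] clique $Q\subseteq h$ with $|Q|\ge2$, the number of coordinates $j$ in which $\rho_j\circ\kappa$ [$\beta_j\circ\kappa$] is constant on $Q$ is at most $k-1-|Q|$ [$t-1-|Q|$].

*Proof.* **Step 1: reduction to red $K_{k-1}$'s.** This step uses (α) to remove all other cases. Since $m=R(k,t-1)-1$, there is a coloring $\Phi$ of the complete graph on $[m]$ without red $K_k$ and blue $K_{t-1}$. For any bijection $\pi:h\to[m]$, pull $\Phi$ back to $h$. As $\kappa$ is injective on $h$, (α) shows that any $Q$ with $|Q|\ge2$ has at most one constant coordinate. For blue $Q$ we have $|Q|\le t-2$, so $t-1-|Q|\ge1$ and this suffices. It also suffices for red $Q$ with $|Q|\le k-2$. It remains to find $\pi$ such that no red clique of size $k-1$ has a constant coordinate of $\rho$.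

**Step 2: counting red $K_{k-1}$'s.** This step shows that $\Phi$ has at most $\mathcal M$ of them. Choose the vertices of such a clique one by one. The common red neighborhood of $i$ chosen vertices ($0\le i\le k-2$; for $i=0$ this is all of $[m]$) contains no red $K_{k-i}$, because the chosen vertices would extend it to a red $K_k$, and it contains no blue $K_t$. So it has fewer than $R(k-i,t)$ vertices. The number of choices is at most $\prod_{i=0}^{k-2}R(k-i,t)=\mathcal M$.

**Step 3: a random placement.** This step finds $\pi$. Take $\pi$ uniformly at random. The preimage of a given red $K_{k-1}$ is a uniformly random $(k-1)$-subset of $h$. Fix $j$, and let $N_a$ be the number of vertices of $h$ whose $\rho_j\circ\kappa$-value is $a$. Then $N_a\le D$ by (β) and the injectivity of $\kappa$ on $h$, and $\sum_aN_a=m$. The probability that $\rho_j\circ\kappa$ is constant on the preimage is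
$$\sum_a\binom{N_a}{k-1}\Big/\binom m{k-1}\ \le\ \sum_a\Big(\frac{N_a}m\Big)^{k-1}\ \le\ \Big(\frac Dm\Big)^{k-2}\sum_a\frac{N_a}m\ =\ \Big(\frac Dm\Big)^{k-2}\ \le\ \Big(\frac{17}s\Big)^{k-2},$$
where the first step uses $N_a\le m$ and the last uses $D\le17m/s$. There are at most $\mathcal M(k-2)$ pairs (clique, coordinate), so the expected number of bad pairs is at most $\mathcal M(k-2)(17/s)^{k-2}<1$. Some $\pi$ has none. $\square$

## 12. A good coloring of $F$

Color $F$ as follows. $\mathbf R$-edges are red and $\mathbf B$-edges are blue. All edges between $\Gamma_g$ and $e_0\cup g$ are blue. Each hyperedge $h$ of each $\Gamma_g$ is colored by $\varphi_h$. Every attached vertex is blue to its $X$-blocks and red to its $Y$-blocks. The vertex $v$ is blue to $\hat X,X,W$ and red to $Z,\hat Y,Y$, in all copies. This colors all edges of $F$. We show that every monochromatic clique $K$ has at most $k-1$ vertices if red and at most $t-1$ if blue.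

**Step 1: cliques inside one system.** This step records bounds used in all later steps.

*Red cliques in $\mathcal X$.* There are no red $\hat X$–$Z$ edges and no $\hat X$–$X$ edges, so a red clique meeting $\hat X$ lies in one block $\hat X_j$ and has size at most $k-1$. Any other red clique lies in $X\cup Z$. Its $X$-vertices lie in one block and its $Z$-vertices in one $Z_\ell$. Two different vertices of a block have no common neighbor in $Z$. Hence the clique lies in a block, in some $Z_\ell$, or in $\{x\}\cup Z_\ell$ for some $x$, and has size at most $k-1$.

*Blue cliques in $\mathcal X$.* There are no blue $X$–$Z$ edges and no $X$–$\hat X$ edges, so a blue clique lies in $\hat X\cup Z$ or in $X$. In $\hat X\cup Z$ it has at most one vertex per block $\hat X_j$ and at most one in $Z$, so its size is at most $t-1$. Inside $\hat X$ alone its size is at most $t-2$. In $X$ it has at most one vertex per index $j$, since vertices with the same $j$ are joined by a red edge or not at all. So its size is at most $t-2$.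

By symmetry, in $\mathcal Y$ red cliques have size at most $k-1$ and blue cliques at most $t-1$. Red cliques inside $\hat Y$ or inside $Y$ have at most one vertex per index $j$, hence size at most $k-2$.

**Step 2: cliques through $v$.** This step treats $v\in K$. As $v$ is joined exactly to $A$, the set $K\setminus\{v\}$ lies in one $\mathcal X^c$ or one $\mathcal Y^c$. In $\mathcal X^c$, if $K$ is red then $K\setminus\{v\}\subseteq Z_\ell$ for some $\ell$, so $|K|\le1+(k-2)$. If $K$ is blue then $K\setminus\{v\}$ is a blue clique in $\hat X\cup X$, hence in $\hat X$ or in $X$, so $|K|\le1+(t-2)$. In $\mathcal Y^c$, if $K$ is blue then $K\setminus\{v\}$ lies in some $W_\ell$, which has $t-2$ vertices. If $K$ is red then $K\setminus\{v\}$ is a red clique in $\hat Y$ or in $Y$, of size at most $k-2$.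

**Step 3: cliques meeting a copy of $\Gamma$.** This step treats $v\notin K$, $K\cap\Gamma_g\ne\emptyset$, with $g$ belonging to $c$; here Lemma 11 is used. Vertices of $\Gamma_g$ are adjacent only to vertices of $\Gamma_g$, of $e_0\cup g$, and of $A^{c+2}$. So $K\subseteq\Gamma_g\cup(e_0\cup g)\cup A^{c+2}$, and by Lemma 7 the set $Q=K\cap\Gamma_g$ lies in one hyperedge. There are no edges between $e_0\cup g$ and $A^{c+2}$. Indeed, $p_0,p_1$ are adjacent only to each other and to copies of $\Gamma$. A vertex of $g$ either lies in $A^c$ or is a helper in some $H_f$ with $f\subset A^c$, and such a helper has neighbors only in $f$, $H_f$, $A^{c+1}$ and copies of $\Gamma$. So there are two cases.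

*Case $K\setminus Q\subseteq e_0\cup g$.* If $K$ is red, then $K=Q$, since edges from $\Gamma_g$ to $e_0\cup g$ are blue, and $|K|\le k-1$. If $K$ is blue, then $|K\setminus Q|\le1$, since $e_0,g$ are red and there are no edges between them. As $|Q|\le t-2$, we get $|K|\le t-1$.

*Case $K\setminus Q\subseteq A^{c+2}$.* If $K$ is red, then $K\setminus Q$ is a red clique in $Y^{c+2}$. It has at most one vertex per index $j$, and an index $j$ occurs only if all $w\in Q$ have the same value $\rho_j(\kappa(w))$. For $|Q|=1$ this gives $|K|\le1+(k-2)$. For $|Q|\ge2$, Lemma 11 gives $|K|\le|Q|+(k-1-|Q|)=k-1$. If $K$ is blue, then $K\setminus Q$ is a blue clique in $X^{c+2}$, with at most one vertex per index $j\in[t-2]$. An index $j$ occurs only if $\beta_j\circ\kappa$ is constant on $Q$. In the same way $|K|\le t-1$.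

**Step 4: cliques through a helper.** This step treats $K$ that avoids $v$ and all $\Gamma_g$ but contains a helper of $H_f$, $f\subset A^c$. Then $K\subseteq T_f\cup A^{c+1}$, and $f$ has no neighbors in $A^{c+1}$. So $K\subseteq T_f$ or $K\subseteq H_f\cup A^{c+1}$.

If $K\subseteq T_f$ is red, it misses an end of the blue edge $f$, so $|K|\le k-1$. If $K\subseteq T_f$ is blue, it has size $1$, since all edges of $T_f$ at a helper are red.

Let $K\subseteq H_f\cup A^{c+1}$. If $K$ is red, its vertices in $A^{c+1}$ form a red clique in $Y^{c+1}$. Two helpers have $\rho$-labels that differ in every coordinate, so they have no common neighbor in $Y^{c+1}$. Hence if $K$ contains at least two helpers, then $K\subseteq H_f$ and $|K|\le k-2$. If it contains one helper, then $|K|\le1+(k-2)$. If $K$ is blue, it contains exactly one helper, its other vertices form a blue clique in $X^{c+1}$, and $|K|\le1+(t-2)$.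

**Step 5: the remaining cliques.** This step finishes the check. Now $K\subseteq A\cup e_0$. Since $p_0,p_1$ have no neighbors in $A$, either $K\subseteq e_0$, with at most $2<\min(k,t)$ vertices, or $K$ lies in one $\mathcal X^c$ or $\mathcal Y^c$, which is covered by Step 1.

So $F\nrightarrow$. Together with Section 10, Lemma 3 applies with $|\mathcal S|=S$, for all $n\ge|V(F)|$ and with $C=\binom{|V(F)|}2$. This proves Theorem 9. $\square$

## 13. Choosing $s=R^{1-\Omega(1)}$: proof of Theorem 1

Here is what Theorem 9 asks of $s$. Bounding every factor of $\mathcal M$ by $R$ gives $\mathcal M\le R^{k-1}$, and the condition would require $s$ to be roughly at least $17R$, which is useless. The gain comes from the factors $R(j,t)$ with small $j$: they are smaller than $R$ by a factor exponential in $L=\max(k,t)$, and there are linearly many of them. So $\mathcal M$ is smaller than $R^{k-1}$ by a factor $2^{\Theta(L^2)}$. Spread over $k-2$ factors $1/s$, this lets $s$ drop by a factor $2^{\Theta(L)}$, which is a power of $R$.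

Fix $\varepsilon\in(0,1]$. "For $L$ large" always means large in terms of $\varepsilon$ only.

**Step 1: naming the two parameters.** This step arranges $(*)$. Choose names with $\{k,t\}=\{t_1,t_2\}$. Since $R(a,b)=R(b,a)$, exchanging the names exchanges the two sides $R(k,t-1)$ and $R(k-1,t)$ of $(*)$. So either one naming gives strict inequality, or there is equality and we choose the naming with $k\ge t$. Renaming the colors does not affect co-criticality. Let $L=\max(k,t)$ and $R=R(k,t)$. For $L$ large, $\min(k,t)\ge\varepsilon L\ge3$.

**Step 2: size of $R$.** This step collects the textbook bounds: $R(j,j)\ge2^{j/2}$ for $j\ge2$ (Erdős), and $R(a,b)\le R(a,b-1)+R(a-1,b)$ for $a,b\ge2$ and $R(a,b)\le\binom{a+b-2}{a-1}$ (Erdős–Szekeres). Using monotonicity with $j=\min(k,t)\ge\varepsilon L$, and using $(*)$, we get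
$$2^{\varepsilon L/2}\le R\le4^L,\qquad R\le R(k,t-1)+R(k-1,t)\le2(m+1).\tag{4}$$

**Step 3: bounding $\mathcal M$.** This step gains the factor $2^{\Theta(L^2)}$. Choose $\delta\in(0,\varepsilon/2]$, depending only on $\varepsilon$, with $\delta\log_2(2e/\delta)\le\varepsilon/4$. Assume $L\ge4/\delta$ and let $J=\lfloor\delta L\rfloor$. For $2\le j\le J$,
$$R(j,t)\le\binom{j+t-2}{j-1}\le\binom{J+L}J\le\Big(\frac{e(1+\delta)}\delta\Big)^{\delta L}\le2^{\varepsilon L/4}\le2^{-\varepsilon L/4}R.$$
The second inequality uses that $\binom{a+b}a$ increases in $a$ and in $b$. For the third, $\binom{J+L}J\le\big(e(J+L)/J\big)^J$, which with $x=J/L\le\delta$ equals $\big(e(1+x)/x\big)^{xL}$. The function $x\mapsto x\ln\frac{e(1+x)}x$ is increasing on $(0,1]$, since its derivative is $\ln\frac{1+x}x+\frac x{1+x}>0$. The fourth uses $1+\delta\le2$ and the choice of $\delta$, and the last uses (4).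

For all $j\le k$ we have $R(j,t)\le R$. Also $\delta L<\varepsilon L\le k$, so all $j\in[2,\delta L]$ occur in the product $\mathcal M=\prod_{j=2}^kR(j,t)$. There are at least $\delta L-2\ge\delta L/2$ such integers. With $\eta=\varepsilon\delta/16$, so that $\eta\le\varepsilon/32$, we get
$$\mathcal M\le R^{k-1}2^{-(\varepsilon L/4)(\delta L/2)}=R^{k-1}2^{-\varepsilon\delta L^2/8}=R^{k-1}2^{-2\eta L^2}.$$

**Step 4: the prime $s$.** This step verifies the hypotheses of Theorem 9. By (4), $R2^{-\eta L}\ge2^{\varepsilon L/2-\eta L}\ge1$. So Bertrand's postulate gives a prime $s$ with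
$$R2^{-\eta L}\le s\le2R2^{-\eta L}.$$
For $L$ large the following hold.

* $s\le m$: by (4), $m\ge R/2-1\ge R/4$, and $2\cdot2^{-\eta L}\le\frac14$.
* $s\ge\max(k,t)$: $s\ge2^{\varepsilon L/2-\eta L}\ge L$.
* $s^2\ge16m$: $s^2\ge R\cdot R2^{-2\eta L}\ge16R\ge16m$, since $R2^{-2\eta L}\ge2^{\varepsilon L/2-\varepsilon L/8}\ge16$ and $m<R$.
* $\mathcal M(k-2)(17/s)^{k-2}<1$: the left side is at most
$$R^{k-1}2^{-2\eta L^2}\cdot L\cdot17^L\cdot R^{-(k-2)}2^{\eta L(k-2)}\le R\,L\,17^L\,2^{-\eta L^2}\le4^L\,L\,17^L\,2^{-\eta L^2}<1.$$

**Step 5: the slope.** This step compares $S$ with a power of $R$. Each of the two products $(k-1)\big[(t-2)(s+1)+k-2\big]$ and $(t-1)\big[(k-2)(s+1)+t-2\big]$ is at most $L^2(s+2)$. Hence for $L$ large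
$$S\le6L^2(s+2)+2\le13L^2s\le26L^2\,2^{-\eta L}R.$$
From $R\le4^L$ we get $2^{-\eta L}\le R^{-\eta/2}$. For $L$ large, $26L^2\le2^{\varepsilon\eta L/8}=\big(2^{\varepsilon L/2}\big)^{\eta/4}\le R^{\eta/4}$. Therefore $S\le R^{1-\eta/4}$. Put $c=\eta/4$, which depends only on $\varepsilon$. Since $R\ge2^{\varepsilon L/2}$, for $L$ large we have $R-R^{1-c}=R(1-R^{-c})>2$, that is, $R^{1-c}<R-2$. Let $L_0$ be large enough for all the requirements above.

**Step 6: conclusion.** Theorem 9 gives, for all large $n$, a $(K_k,K_t)$-co-critical graph on $n$ vertices with at most $Sn+C\le R^{1-c}n+C$ edges, where $C$ depends only on $t_1,t_2$. This proves Theorem 1. $\square$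

For such $t_1,t_2$ the slope $R^{1-c}$ is strictly smaller than $R-2$. So for all large $n$
$$R^{1-c}\,n+C\ <\ (R-2)(n-R+2)+\binom{R-2}2,$$
and these graphs violate (1). The conjecture of Hanson and Toft, which is a statement about all $r\ge2$ and all $t_i\ge3$, is disproved.
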